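\title{Cofinal $\Delta_0$-elementary extensions need not preserve collection}

\begin{abstract}
Let $M\subseteq K$ be models of $\mathbf{PA}^-$ such that $M$ is cofinal and $\Delta_0$-elementary in $K$. We show that for every $n\ge 0$ the collection scheme $\mathbf{Coll}(\Sigma_{n+1})$ may hold in $M$ and fail in $K$. We deduce that for every $n\ge1$ the condition $\mathrm{cof}_{n+1}$, which asks that a model be $\Sigma_{n+1}$-elementary in the cofinal part of each of its elementary extensions, may also hold in $M$ and fail in $K$, whereas $\mathrm{cof}_1$ holds in every model. At most one level of collection is lost, and none is lost if $M\models I\Delta_0+\exp$. The counterexamples are non-negative parts of polynomial rings whose variables are indexed by an iterated tree of words over a linear order; the tree hides a cut of the order from $\Sigma_n$ formulas and reveals it to one $\Pi_n$ formula.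
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A model of arithmetic satisfies \emph{collection} if, whenever every $x$ below a bound $u$ has a witness $y$ for a definable relation, the witnesses can be found below a common bound $v$. The scheme says that definable relations cannot map a bounded set cofinally into the model. If new elements are added only below old ones, every cofinal set stays cofinal, and one may expect collection to survive. This paper determines whether it does over the base theory $\mathbf{PA}^-$.

\subsection*{Setting}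
The language is $\mathcal L_A=\{0,1,+,\times,<\}$, and $\mathbf{PA}^-$ is the theory of the non-negative parts of commutative discretely ordered rings. A formula is $\Delta_0$ (also $\Sigma_0$ and $\Pi_0$) if all its quantifiers are bounded by terms. A $\Sigma_{k+1}$ formula is one of the form $\exists\bar x\,\pi$ with $\pi\in\Pi_k$, and $\Pi_{k+1}$ is dual; the classes are taken up to logical equivalence, so each is closed under $\wedge$ and $\vee$, and $\Sigma_k\cup\Pi_k\subseteq\Sigma_{k+1}\cap\Pi_{k+1}$. We write $\bar x<\bar u$ componentwise, and $\bar x<v$ if every component of $\bar x$ is below $v$. An \emph{initial segment} of a linear order is a downward closed subset. We work in ZFC.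

Let $M$ be a substructure of $K$. We write $M\subseteq_{\mathrm{cof}}K$ if every element of $K$ is $\le$ some element of $M$, and $M\subseteq_{\mathrm{end}}K$ if $M$ is an initial segment of $K$. We write $M\prec_\Gamma K$ if every formula in $\Gamma$ with parameters from $M$ has the same truth value in $M$ and in $K$, and $M\prec^{\mathrm{cof}}_{\Delta_0}K$ if both $M\subseteq_{\mathrm{cof}}K$ and $M\prec_{\Delta_0}K$. If $M\subseteq_{\mathrm{end}}K$, then $M\prec_{\Delta_0}K$, because a bounded quantifier with parameters in $M$ ranges over the same elements in both structures.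

For $n\ge0$, $\mathbf{Coll}(\Sigma_{n+1})$ is the scheme
\[
\forall\bar z\,\forall\bar u\,\bigl(\forall\bar x<\bar u\,\exists\bar y\,\varphi(\bar x,\bar y,\bar z)\to\exists\bar v\,\forall\bar x<\bar u\,\exists\bar y<\bar v\,\varphi(\bar x,\bar y,\bar z)\bigr),\qquad\varphi\in\Sigma_{n+1}.
\]

An elementary extension $M\prec N$ of models of $\mathbf{PA}^-$ splits as $M\subseteq_{\mathrm{cof}}\sup_N(M)\subseteq_{\mathrm{end}}N$, where
\[
\sup\nolimits_N(M)=\{a\in N: a\le m\text{ for some }m\in M\}.
\]
The set $\sup_N(M)$ is closed under $+$ and $\times$, and it is a model of $\mathbf{PA}^-$, since a difference $y-x\ge0$ lies below $y$. From $M\prec N$ and $\sup_N(M)\prec_{\Delta_0}N$ we get $M\prec^{\mathrm{cof}}_{\Delta_0}\sup_N(M)$. How much more elementarity the first half of the splitting retains is measured by the following condition: for $m\ge0$, a model $M\models\mathbf{PA}^-$ \emph{satisfies $\mathrm{cof}_m$} if $M\prec_{\Sigma_m}\sup_N(M)$ for every $N$ with $M\prec N$.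

The following problem is posed by Kurahashi and Minami \cite{KM}. Let $n\ge0$ and let $M\prec^{\mathrm{cof}}_{\Delta_0}K$ be models of $\mathbf{PA}^-$.
\begin{enumerate}
\item[(Q1)] Does $M\models\mathbf{Coll}(\Sigma_{n+1})$ imply $K\models\mathbf{Coll}(\Sigma_{n+1})$?
\item[(Q2)] If $M$ satisfies $\mathrm{cof}_{n+1}$, does $K$ satisfy $\mathrm{cof}_{n+1}$?
\end{enumerate}

\subsection*{Results}
The answer to (Q1) is no for every $n$. The answer to (Q2) is yes for $n=0$ and no for every $n\ge1$.

\begin{theorem}\label{thm:coll}
For every $n\ge0$ there are $M,K\models\mathbf{PA}^-$ with $M\prec^{\mathrm{cof}}_{\Delta_0}K$, $M\models\mathbf{Coll}(\Sigma_{n+1})$ and $K\not\models\mathbf{Coll}(\Sigma_{n+1})$.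
\end{theorem}

\begin{theorem}\label{thm:cof}
Every model of $\mathbf{PA}^-$ satisfies $\mathrm{cof}_1$. For every $n\ge1$ there are models $M\prec^{\mathrm{cof}}_{\Delta_0}K$ of $\mathbf{PA}^-$ such that $M$ satisfies $\mathrm{cof}_{n+1}$ and $K$ does not.
\end{theorem}

The third theorem is not needed for the two questions; it shows how narrowly the positive answer fails. Here $I\Delta_0$ and $I\Sigma_n$ denote $\mathbf{PA}^-$ with induction for $\Delta_0$ and $\Sigma_n$ formulas, and $\exp$ states that $x\mapsto2^x$ is total.

\begin{theorem}\label{thm:comp}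
Let $M\prec^{\mathrm{cof}}_{\Delta_0}K$ be models of $\mathbf{PA}^-$ with $M\models\mathbf{Coll}(\Sigma_{n+1})$.
\begin{enumerate}
\item[(a)] $M\prec_{\Sigma_{n+2}}K$, and $K\models\mathbf{Coll}(\Sigma_n)$ if $n\ge1$.
\item[(b)] $K\models\mathbf{Coll}(\Sigma_{n+1})$ if and only if $K$ satisfies $\mathrm{cof}_{n+2}$.
\item[(c)] If moreover $M\models I\Delta_0+\exp$ (for $n\ge1$, $M\models I\Delta_0$ suffices), then $K\models\mathbf{Coll}(\Sigma_{n+1})$.
\end{enumerate}
Finally,
\begin{enumerate}
\item[(d)] the pairs in Theorems~\ref{thm:coll} and~\ref{thm:cof} can be taken countable.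
\end{enumerate}
\end{theorem}

Parts (a) and (c) explain why one would guess that the answer to (Q1) is yes: the extension is automatically much more elementary than was assumed, all lower levels of collection pass to $K$, and a little induction closes the gap. Moreover, every instance of $\mathbf{Coll}(\Sigma_{n+1})$ with parameters from $M$ passes to $K$ (Remark~\ref{rem:param}). A counterexample must therefore exploit a new parameter. Ours is an element of $K$ that fills a gap of $M$ and thereby makes an initial segment definable that no $\Sigma_n$ formula of $M$ can locate.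

Section~\ref{sec:general} proves the positive facts and reduces Theorem~\ref{thm:cof} to Theorem~\ref{thm:coll}. Section~\ref{sec:idea} shows the counterexample for $n=0$ on linear orders, where it is visible by hand. Sections~\ref{sec:words}--\ref{sec:transfer} build the tools for general $n$ and for rings, Section~\ref{sec:main} proves Theorem~\ref{thm:coll}, and Section~\ref{sec:ind} proves Theorem~\ref{thm:comp}(c).

\section{What cofinal extensions preserve}\label{sec:general}

Put $U_0=\mathbf{PA}^-$ and $U_k=\mathbf{PA}^-+\mathbf{Coll}(\Sigma_k)$ for $k\ge1$; then $U_{k+1}\vdash U_k$. We begin with the form in which failures of collection will be handled.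

\begin{lemma}\label{lem:nf}
Let $m\ge0$ and $K\models\mathbf{PA}^-$. Then $K\not\models\mathbf{Coll}(\Sigma_{m+1})$ if and only if there are $\theta\in\Pi_m$ and $\bar u,\bar z\in K$ with
\begin{equation}\label{eq:nf}
K\models\forall\bar x<\bar u\,\exists\bar y\,\theta(\bar x,\bar y,\bar z)
\quad\text{and}\quad
K\models\forall v\,\exists\bar x<\bar u\,\forall\bar y<v\,\neg\theta(\bar x,\bar y,\bar z).
\end{equation}
\end{lemma}

\begin{proof}
A tuple of bounds $\bar v$ can be replaced by its maximum, so \eqref{eq:nf} says that the instance $\varphi=\theta$ fails. Conversely, if the instance for $\varphi=\exists\bar w\,\theta(\bar x,\bar y,\bar w,\bar z)$ fails, then \eqref{eq:nf} holds with the tuple $\bar y\bar w$ in place of $\bar y$, since a bound for $\bar y\bar w$ would be a bound for $\bar y$.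
\end{proof}

\begin{lemma}\label{lem:bq}
For each $\eta\in\Sigma_k$ there is $\eta'\in\Sigma_k$ with $U_k\vdash(\forall\bar y<v\,\eta)\leftrightarrow\eta'$. Dually, for each $\pi\in\Pi_k$ there is $\pi'\in\Pi_k$ with $U_k\vdash(\exists\bar y<v\,\pi)\leftrightarrow\pi'$.
\end{lemma}

\begin{proof}
The two statements are equivalent by negation, and for $k=0$ the formulas are $\Delta_0$ as they stand. Let $k\ge1$ and $\eta=\exists\bar w\,\pi$ with $\pi\in\Pi_{k-1}$. By $\mathbf{Coll}(\Sigma_k)$, $\forall\bar y<v\,\exists\bar w\,\pi$ is equivalent to $\exists s\,\forall\bar y<v\,\exists\bar w<s\,\pi$. By induction $\exists\bar w<s\,\pi$ is equivalent in $U_{k-1}$ to a $\Pi_{k-1}$ formula, and prefixing $\forall\bar y<v$ keeps it $\Pi_{k-1}$.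
\end{proof}

Cofinality lets us replace a bound in $K$ by a larger bound in $M$, but it does not let us replace a parameter. The version of collection that passes to $K$ is therefore one in which the parameters are among the bounded variables. For $k\ge1$ let $\mathrm{SColl}_k$ (strong collection) be the scheme
\[
\forall w\,\exists h\,\forall\bar p<w\,\bigl(\exists\bar y\,\pi(\bar p,\bar y)\to\exists\bar y<h\,\pi(\bar p,\bar y)\bigr),\qquad\pi\in\Pi_{k-1},
\]
where $\pi$ has no other free variables. It implies $\mathbf{Coll}(\Sigma_k)$: given $\theta,\bar u,\bar z$ as in \eqref{eq:nf} with $m=k-1$, take $\bar p=\bar x\bar z$ and $w>\bar u,\bar z$; then $v=h$ contradicts \eqref{eq:nf}.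

\begin{lemma}\label{lem:up}
Let $m\ge0$ and let $M\prec^{\mathrm{cof}}_{\Delta_0}K$ be models of $\mathbf{PA}^-$ with $M\models U_m$. Then $M\prec_{\Sigma_{m+1}}K$, and $K\models\mathrm{SColl}_k$ for $1\le k\le m-1$.
\end{lemma}

\begin{proof}
Induction on $m$. Let $m=0$, $\delta\in\Delta_0$, $\bar z\in M$. If $K\models\exists\bar x\,\delta(\bar x,\bar z)$, the witness lies below some $b\in M$, and the $\Delta_0$ statement $\exists\bar x<b\,\delta$ holds in $M$. If $M\models\exists\bar x\,\delta(\bar x,\bar z)$, the same witness works in $K$.

Now let $M\models U_{n+1}$. By induction $M\prec_{\Sigma_{n+1}}K$ and $K\models\mathrm{SColl}_k$ for $1\le k\le n-1$.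

\emph{Step 1: if $n\ge1$, then $K\models\mathrm{SColl}_n$.} Note that $K\models U_{n-1}$. Let $\pi\in\Pi_{n-1}$. An $h$ that works for $w$ works for all smaller $w$, so we may take $w\in M$. In $M$ we have $\forall\bar p<w\,\exists s\,(\forall\bar y\,\neg\pi\vee\exists\bar y<s\,\pi)$, and the matrix is a disjunction of a $\Pi_n$ and a $\Sigma_n$ formula, hence $\Sigma_{n+1}$. Collection gives $h\in M$ with $M\models\forall\bar p<w\,(\forall\bar y\,\neg\pi\vee\exists\bar y<h\,\pi)$. Let $\pi'(\bar p,h)\in\Pi_{n-1}$ be equivalent to $\exists\bar y<h\,\pi$ in $U_{n-1}$, so in both $M$ and $K$. Then $M\models\forall\bar p<w\,\forall\bar y\,(\neg\pi\vee\pi')$. This statement is $\Pi_n$, so it holds in $K$, and $h$ works for $w$ in $K$.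

\emph{Step 2: $M\prec_{\Sigma_{n+2}}K$.} By Step 1, $K\models U_n$ (for $n=0$ this is the hypothesis). Let $\eta\in\Sigma_n$, $\bar z\in M$, and $K\models\exists\bar x\,\forall\bar y\,\eta(\bar x,\bar y,\bar z)$ with a witness below $b\in M$. For each $v\in M$, $K\models\exists\bar x<b\,\forall\bar y<v\,\eta$. By Lemma~\ref{lem:bq} this is equivalent in $M$ and in $K$ to one and the same $\Sigma_n$ formula, so it holds in $M$. If we had $M\models\forall\bar x<b\,\exists\bar y\,\neg\eta$, then $\neg\eta\in\Pi_n$ would satisfy \eqref{eq:nf} in $M$. Hence $M\models\exists\bar x<b\,\forall\bar y\,\eta$. Conversely, if $\bar x\in M$ and $M\models\forall\bar y\,\eta(\bar x,\bar y,\bar z)$, this $\Pi_{n+1}$ statement holds in $K$.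
\end{proof}

\begin{remark}\label{rem:param}
Let $M\models U_{n+1}$ in Lemma~\ref{lem:up} and let $\theta\in\Pi_n$, $\bar u,\bar z\in M$. If $K\models\forall\bar x<\bar u\,\exists\bar y\,\theta$, this $\Pi_{n+2}$ statement holds in $M$, so $M\models\forall\bar x<\bar u\,\exists\bar y<v\,\theta$ for some $v\in M$; the latter is equivalent in $U_n$ to a $\Pi_n$ formula and holds in $K$. So \eqref{eq:nf} can hold in $K$ only if $\bar u\bar z$ has a component outside $M$.
\end{remark}

The next lemma shows that, in the presence of strong collection at the lower levels, $\mathrm{cof}_{m+2}$ is the model-theoretic counterpart of $\mathbf{Coll}(\Sigma_{m+1})$.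

\begin{lemma}\label{lem:cof}
\begin{enumerate}
\item[(i)] Every model of $U_m$ satisfies $\mathrm{cof}_{m+1}$ $(m\ge0)$.
\item[(ii)] Let $m\ge0$ and let $K\models\mathbf{PA}^-$ satisfy $\mathrm{SColl}_1,\dots,\mathrm{SColl}_m$. If $K\not\models\mathbf{Coll}(\Sigma_{m+1})$, then $K$ does not satisfy $\mathrm{cof}_{m+2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Apply Lemma~\ref{lem:up} to $M\prec^{\mathrm{cof}}_{\Delta_0}\sup_N(M)$.

(ii) Take $\theta,\bar u,\bar z$ as in \eqref{eq:nf}. By compactness there is $N\succ K$ with an element $w_\infty$ above all of $K$. Let $K^*=\sup_N(K)$. The idea is that a counterexample $\bar x$ for the bound $w_\infty$ lies in $K^*$ and has no witness there. To evaluate $\theta$ in $K^*$ rather than $N$, we show that $K^*\prec_{\Sigma_i}N$ for $i\le m$; this is where strong collection is used.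

The case $i=0$ holds because $K^*\subseteq_{\mathrm{end}}N$. Let $1\le i\le m$, $\pi\in\Pi_{i-1}$, $\bar p\in K^*$, and $N\models\exists\bar y\,\pi(\bar p,\bar y)$. Choose $w\in K$ above $\bar p$, and $h\in K$ for $w$ by $\mathrm{SColl}_i$. Since $K\prec N$, the same $h$ works in $N$, so there is $\bar y<h$ in $N$ with $\pi(\bar p,\bar y)$. Then $\bar y\in K^*$, and $K^*\models\pi(\bar p,\bar y)$ by induction. Conversely, a witness in $K^*$ is a witness in $N$ by induction.

By elementarity there is $\bar x<\bar u$ in $N$ with $N\models\forall\bar y<w_\infty\,\neg\theta(\bar x,\bar y,\bar z)$. Then $\bar x\in K^*$, all $\bar y\in K^*$ lie below $w_\infty$, and $\neg\theta\in\Sigma_m$; so $K^*\models\forall\bar y\,\neg\theta(\bar x,\bar y,\bar z)$. The $\Sigma_{m+2}$ statement $\exists\bar x<\bar u\,\forall\bar y\,\neg\theta$ holds in $K^*$ and fails in $K$.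
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(a),(b)]
Lemma~\ref{lem:up} with $m=n+1$ gives $M\prec_{\Sigma_{n+2}}K$ and $K\models\mathrm{SColl}_1,\dots,\mathrm{SColl}_n$, which yields (a). In (b), the forward direction is Lemma~\ref{lem:cof}(i) for $K$, and the backward direction is Lemma~\ref{lem:cof}(ii) with $m=n$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:cof} and~\ref{thm:comp}(d) from Theorem~\ref{thm:coll}]
The first sentence of Theorem~\ref{thm:cof} is Lemma~\ref{lem:cof}(i) with $m=0$. For $n\ge1$ let $M\prec^{\mathrm{cof}}_{\Delta_0}K$ be any pair with $M\models\mathbf{Coll}(\Sigma_n)$ and $K\not\models\mathbf{Coll}(\Sigma_n)$, as given by Theorem~\ref{thm:coll} for $n-1$. Then $M$ satisfies $\mathrm{cof}_{n+1}$ by Lemma~\ref{lem:cof}(i), and $K$ does not by Theorem~\ref{thm:comp}(b).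

For (d), view a pair from Theorem~\ref{thm:coll} as a structure $(K,M)$ with a predicate for $M$. That $M\models U_{n+1}$, that $K\models\mathbf{PA}^-$, that $M\prec_{\Delta_0}K$, that $M$ is cofinal in $K$, and that $K$ violates a particular instance of $\mathbf{Coll}(\Sigma_{n+1})$ are all expressed by sets of first-order sentences. A countable elementary substructure of $(K,M)$, which exists by the downward L\"owenheim--Skolem theorem, is a countable pair for Theorem~\ref{thm:coll}, and the first paragraph turns it into a countable pair for Theorem~\ref{thm:cof}.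
\end{proof}

\section{The idea: filling a gap}\label{sec:idea}

The counterexample is built on three linear orders. Let
\[
C=\omega_1\times\mathbb Q\ \text{(lexicographic)},\qquad L=C+\mathbb Q,\qquad L'=C+\{a\}+\mathbb Q=L\cup\{a\},
\]
where $+$ denotes the ordered sum. We use the following properties.
\begin{enumerate}
\item[(O1)] $L$ and $L'$ are dense linear orders without endpoints.
\item[(O2)] $C$ is an initial segment of $L$ and of $L'$ without maximum, and it has an increasing cofinal sequence $(c_\xi)_{\xi<\omega_1}$; each $d\in C$ is exceeded by all but countably many $c_\xi$.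
\item[(O3)] $L\setminus C$ is nonempty without least element, while $C=\{l\in L':l<a\}$.
\end{enumerate}

In this section we forget arithmetic and look at ordered structures. Let $\mathcal J(L)=L+L^+$, where $L^+=\{l^+:l\in L\}$ is a second copy of $L$, with the relation $R=\{(l,l^+):l\in L\}$. Let $\mathcal J(L,C)$ be its initial segment $L+C^+$, and define $\mathcal J(L')$ and $\mathcal J(L',C)$ in the same way. Call a formula of $\{<,R\}$ bounded if its quantifiers have the form $\forall z<w$, $\exists z<w$. Bounded formulas have the same truth value in $\mathcal J(L,C)$ and $\mathcal J(L)$.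

Recall that a \emph{back-and-forth system} between two structures is a family of isomorphisms between substructures such that each member extends to members whose domain, or whose range, contains any given element; by induction on formulas, each member preserves the truth of all formulas. By (O1), the order isomorphisms $p$ between finite subsets of $L$, acting on both copies, form a back-and-forth system from $\mathcal J(L)$ to itself. These maps need not respect $C$. So bounded formulas of $\mathcal J(L,C)$ do not see where $C$ ends in the lower copy of $L$. The same argument between $L$ and $L'$, starting from identity maps, shows that $\mathcal J(L,C)$ is elementary for bounded formulas in $\mathcal J(L',C)$, and it is cofinal because both end with $C^+$.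

In $\mathcal J(L',C)$ collection fails: every $x<a$ has the $R$-witness $x^+$, and these witnesses are cofinal. In $\mathcal J(L,C)$ no element plays the role of $a$. We check the critical instance of collection there: a bounded formula $\theta(x,y,u)$ with $u\in L\setminus C$. Suppose that no bound works, so that for each $\xi$ there is $x_\xi<u$ with $\neg\theta(x_\xi,y,u)$ for all $y<c_\xi^+$. We find one $x^*<u$ with no witness at all. There is an uncountable $\Xi\subseteq\omega_1$ for which one of the following holds:
\begin{enumerate}
\item[(1)] the $x_\xi$, $\xi\in\Xi$, lie below a fixed $d\in C$;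
\item[(2)] they lie in $C$, and each element of $C$ is exceeded by all but countably many of them;
\item[(3)] they lie in $L\setminus C$.
\end{enumerate}
In cases (1) and (3) let $x^*$ be any one of the $x_\xi$. In case (2) the $x_\xi$ drift up to the gap above $C$, and we let $x^*$ be an element of $L\setminus C$ below $u$, which exists by (O3). Given $y\in\mathcal J(L,C)$, choose $d'\in C$ with $y<d'^+$, and $d'>d$ in case (1). Choose $\xi\in\Xi$ with $c_\xi>d'$, and $x_\xi>d'$ in case (2). Then $x^*$ and $x_\xi$ lie strictly on the same side of $d'$ and below $u$, so the map $p$ fixing $d',u$ and sending $x^*$ to $x_\xi$ is an order isomorphism. Extend it so that it acts on $y$. Then $p(y)<d'^+<c_\xi^+$, so $\neg\theta(x_\xi,p(y),u)$, and hence $\neg\theta(x^*,y,u)$. In $L'$ with $u=a$, case (2) offers no such $x^*$; this is the whole difference between the two structures.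

Three things separate this from Theorem~\ref{thm:coll}.

First, the example is good only for $n=0$. In $\mathcal J(L,C)$ the set $C$ is defined by $\exists y\,R(x,y)$, and for $u\in L\setminus C$ the statement $\forall x<u\,\exists y\,(R(x,y)\vee\forall y'\,\neg R(x,y'))$ has no bound on $y$. For $n\ge1$ we must replace $C^+$ by an ordered set that still contains a cofinal copy of $C$, definable by a $\Pi_n$ formula, but surrounded by so many other elements that $\Sigma_n$ formulas cannot locate $C$ in $L$. This is done in Sections~\ref{sec:words} and~\ref{sec:shift}, one quantifier at a time.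

Second, the ordered structure must be coded in a discretely ordered ring by $\Delta_0$ formulas, in such a way that its partial isomorphisms act on the ring (Section~\ref{sec:rings}).

Third, an element of the ring depends on finitely many points of $L$ in one of countably many ways. The three cases above then occur coordinatewise, and the pigeonhole principle must be applied to countably many classes; this is why $C$ has cofinality $\omega_1$.

\section{Trees of words}\label{sec:words}

\subsection*{The construction}
Let $L$ be any linear order. A \emph{$k$-layered order over $L$} is a structure $\mathcal N=(N,<,\sqsubseteq_1,\dots,\sqsubseteq_k,\lambda)$, where $<$ is a linear order, the $\sqsubseteq_j$ are binary relations on $N$, and $\lambda\colon N\to L$ is a map. An \emph{embedding} of $\mathcal N$ into a $k$-layered order $\mathcal N'$ over $L'$ \emph{along} an order embedding $p\colon L\to L'$ is a map $f\colon N\to N'$ that preserves $<$ and all $\sqsubseteq_j$ in both directions and satisfies $\lambda'\circ f=p\circ\lambda$. An \emph{automorphism} is a bijective embedding of $\mathcal N$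 into itself along the identity of $L$.

Let $*$ be a symbol with $*<q$ for all $q\in\mathbb Q$. A \emph{word} over $\mathcal N$ is a function $\sigma\colon N_{\le X}\to\mathbb Q\cup\{*\}$, for some $X\in N$ called its \emph{end} and written $\operatorname{end}(\sigma)$, such that $\sigma(X)=*$, the values below $X$ are rational, and all but finitely many of them are $0$. Two distinct words $\sigma,\sigma'$ differ at some point of their common domain: at the smaller end if the ends differ, and below the common end otherwise. They differ at only finitely many points of the common domain, so there is a least such point $\delta(\sigma,\sigma')$. On the set $W(\mathcal N)$ of all words define: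
\begin{itemize}
\item $\sigma<\sigma'$ if $\sigma\ne\sigma'$ and $\sigma(z)<\sigma'(z)$ for $z=\delta(\sigma,\sigma')$;
\item $\sigma\sqsubseteq_1\sigma'$ if $\operatorname{end}(\sigma)\le\operatorname{end}(\sigma')$ and $\sigma,\sigma'$ agree below $\operatorname{end}(\sigma)$;
\item $\sigma\sqsubseteq_{j+1}\sigma'$ if $\sigma\sqsubseteq_1\sigma'$ and $\operatorname{end}(\sigma)\sqsubseteq_j\operatorname{end}(\sigma')$, for $1\le j\le k$;
\item $\lambda(\sigma)=\lambda(\operatorname{end}(\sigma))$.
\end{itemize}
Thus $\sqsubseteq_1$ is the partial order ``is an initial piece of'', which makes $W(\mathcal N)$ a tree with $\mathbb Q$-branching, and $<$ is its lexicographic order. We write $\sigma\sqsubset_1\sigma'$ for $\sigma\sqsubseteq_1\sigma'\ne\sigma$. Unwinding the definition,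
\begin{equation}\label{eq:prefix}
\sigma\sqsubset_1\sigma'\iff\sigma\ne\sigma'\text{ and }\delta(\sigma,\sigma')=\operatorname{end}(\sigma),
\end{equation}
and in this case $\sigma<\sigma'$, because $*$ is the least value.

The relation $<$ is a linear order. Only transitivity needs proof. Let $\sigma<\sigma'<\sigma''$ and let $z$ be the smaller of $\delta(\sigma,\sigma')$ and $\delta(\sigma',\sigma'')$. All three words are defined at $z$ and agree below $z$, and $\sigma(z)\le\sigma'(z)\le\sigma''(z)$ with at least one strict inequality; so $\sigma<\sigma''$. Hence $W(\mathcal N)$ is a $(k+1)$-layered order over $L$.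

Three notions describe how a word sits relative to the all-zero branch of the tree. For $X\in N$ let $\rho(X)$ be the word with end $X$ and value $0$ below $X$; these words form the \emph{spine}. The \emph{base} $\beta(\sigma)\in N$ is the least point at which $\sigma$ is not $0$, and $\sigma$ is \emph{left} if $\sigma(\beta(\sigma))<0$, that is, if this value is $*$ or a negative rational. The word $\rho(X)$ is left, has base $X$, and $\lambda(\rho(X))=\lambda(X)$.

\begin{lemma}\label{lem:spine}
Let $\sigma\in W(\mathcal N)$ and $X\in N$.
\begin{enumerate}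
\item[(a)] $\sigma<\rho(X)$ if and only if $\sigma$ is left and $\beta(\sigma)<X$.
\item[(b)] $\rho(X)\sqsubseteq_1\sigma$ if and only if $X\le\beta(\sigma)$.
\end{enumerate}
In particular $\rho$ is order preserving, and $\rho(X)\sqsubseteq_1\rho(X')$ for $X\le X'$.
\end{lemma}

\begin{proof}
(a) Let $\sigma<\rho(X)$ and $z=\delta(\sigma,\rho(X))$. Since no value is below $*$, we have $z<X$; so $\sigma(z)<0$ and $\sigma$ is $0$ below $z$, which says that $\sigma$ is left with base $z$. Conversely, if $\sigma$ is left and $\beta(\sigma)<X$, the least difference is at $\beta(\sigma)$, where $\sigma$ is negative and $\rho(X)$ is $0$. (b) Both sides say that $\sigma$ is defined at $X$ and is $0$ below $X$.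
\end{proof}

For $\nu\in W(\mathcal N)$ let $\mathrm{Des}(\nu)=\{\sigma:\nu\sqsubset_1\sigma\}$ be the set of proper descendants; all of them are $>\nu$. Seen from outside, all descendants of $\nu$ look alike.

\begin{lemma}\label{lem:des}
Let $\tau\notin\mathrm{Des}(\nu)$. For $\sigma\in\mathrm{Des}(\nu)$, whether $\tau<\sigma$ does not depend on $\sigma$; $\tau\sqsubseteq_1\sigma$ holds if and only if $\tau\sqsubseteq_1\nu$; and $\sigma\not\sqsubseteq_1\tau$.
\end{lemma}

\begin{proof}
If $\tau\sqsubseteq_1\nu$, then $\tau\sqsubset_1\sigma$ and $\tau<\sigma$. Otherwise $\tau$ and $\nu$ are $\sqsubseteq_1$-incomparable, so by \eqref{eq:prefix} the point $z=\delta(\tau,\nu)$ lies strictly below both ends. As $\sigma$ agrees with $\nu$ below $\operatorname{end}(\nu)$, we get $\delta(\tau,\sigma)=z$ and $\sigma(z)=\nu(z)$. So the order of $\tau,\sigma$ is that of $\tau,\nu$, and $\tau,\sigma$ are $\sqsubseteq_1$-incomparable by \eqref{eq:prefix}.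
\end{proof}

\subsection*{Induced maps and iteration}
Let $f\colon\mathcal N\to\mathcal N'$ be an embedding along $p$. For $\sigma\in W(\mathcal N)$ let $W(f)\sigma$ be the word with end $f(\operatorname{end}(\sigma))$, value $\sigma(Y)$ at $f(Y)$, and value $0$ at the points below its end that are outside the range of $f$. If $z=\delta(\sigma,\sigma')$, the images agree below $f(z)$, both inside and outside the range of $f$, and have the old values at $f(z)$. So $W(f)$ preserves $<$; by \eqref{eq:prefix} it preserves $\sqsubseteq_1$ in both directions; and then also the $\sqsubseteq_{j+1}$. Thus $W(f)$ is an embedding along $p$. From the definition, $W(g\circ f)=W(g)\circ W(f)$ and $W(\mathrm{id})=\mathrm{id}$, so automorphisms induce automorphisms, and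
\begin{equation}\label{eq:natural}
W(f)\sigma\text{ is left}\iff\sigma\text{ is left},\qquad\beta(W(f)\sigma)=f(\beta(\sigma)),\qquad W(f)\rho(X)=\rho(f(X)).
\end{equation}

Put $W^0(L)=(L,<,\mathrm{id})$ and $W^{k+1}(L)=W(W^k(L))$, a $(k+1)$-layered order over $L$. An order embedding $p$ induces an embedding $W^k(p)$ along $p$. For $F\subseteq L$ we regard $W^k(F)$ as a subset of $W^k(L)$ through the embedding induced by the inclusion. By functoriality these identifications are compatible, and $p\subseteq q$ implies $W^k(p)\subseteq W^k(q)$. By induction on $k$: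
\begin{equation}\label{eq:finite}
W^k(L)=\bigcup\{W^k(F):F\subseteq L\text{ finite}\},\qquad W^k(F)\text{ is countable for finite }F.
\end{equation}
Indeed, the finitely many points where a word $\sigma\in W^{k+1}(L)$ is nonzero lie in $W^k(F)$ for one finite $F$, and then $\sigma\in W^{k+1}(F)$; and there are only countably many words over a countable set.

The maps $\rho\colon W^k(L)\to W^{k+1}(L)$ and $\beta\colon W^{k+1}(L)\to W^k(L)$ can be iterated. For $0\le r\le k$ call $\sigma\in W^k(L)$ \emph{$r$-left} if $\sigma,\beta(\sigma),\dots,\beta^{r-1}(\sigma)$ are all left. Every $\sigma$ is $0$-left. By \eqref{eq:natural}, induced maps $W^k(p)$ preserve $r$-leftness in both directions and commute with $\rho$.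

\subsection*{The cut and its spine}
Let $C\subseteq L$ be a nonempty initial segment without maximum. The replacement for $C^+$ is the initial segment generated by the iterated spine:
\[
C_k=\{\sigma\in W^k(L):\sigma<\rho^k(c)\text{ for some }c\in C\}.
\]
Since $\rho^k$ is order preserving and $C$ has no maximum, $C_0=C$, and $C_k$ is an initial segment of $W^k(L)$ without last element in which $\rho^k[C]$ is contained and cofinal.

\begin{lemma}\label{lem:levels}
Let $0\le r\le k$, $\sigma\in W^k(L)$, $Y\in W^{k-r}(L)$.
\begin{enumerate}
\item[(a)] $\sigma<\rho^r(Y)$ if and only if $\sigma$ is $r$-left and $\beta^r(\sigma)<Y$.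
\item[(b)] $\sigma\in C_k$ if and only if $\sigma$ is $r$-left and $\beta^r(\sigma)\in C_{k-r}$.
\item[(c)] If $r\ge1$ and $\beta^r(\sigma)>Y$, then $\sigma\in\mathrm{Des}(\rho^r(Y))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induction on $r$: by Lemma~\ref{lem:spine}(a), $\sigma<\rho(\rho^{r-1}(Y))$ if and only if $\sigma$ is left and $\beta(\sigma)<\rho^{r-1}(Y)$. (b) Apply (a) to $Y=\rho^{k-r}(c)$, $c\in C$. (c) For $r=1$, Lemma~\ref{lem:spine}(b) gives $\rho(Y)\sqsubseteq_1\sigma$, and the two words have different bases. For $r>1$, induction gives $\beta(\sigma)\in\mathrm{Des}(\rho^{r-1}(Y))$, so $\beta(\sigma)>\rho^{r-1}(Y)$, and the case $r=1$ applies.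
\end{proof}

Whether $\sigma$ is $r$-left does not depend on $C$. So (b) splits membership in $C_k$ into a part that all partial isomorphisms of $L$ preserve and a part that depends on the cut.

\begin{example}\label{ex:one}
Let $k=1$. Words are indexed by $L$ itself, $\lambda$ is the end, and $C_1$ consists of the left words with base in $C$. Fix $c_0<c$ in $C$. For $l\le c_0$ the word $\rho(l)$, and for $l>c_0$ the word with end $l$ whose only nonzero rational value is $-1$ at $c_0$, lie below $\rho(c)$. So every $l\in L$ is $\lambda(\sigma)$ for some $\sigma<\rho(c)$, and the formula $\exists y\,R(x,y)$ that betrayed $C$ in Section~\ref{sec:idea} now holds throughout $L$, with bounded witnesses. On the other hand, the next lemma defines $\rho[C]$ inside $C_1$ by one universal quantifier.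
\end{example}

\begin{lemma}\label{lem:define}
Fix $n\ge0$. Let $G_0=C_n$ and $G_i=\{v\in G_{i-1}:\forall w\in G_{i-1}\,(v<w\to v\sqsubseteq_iw)\}$ for $1\le i\le n$. Then $G_i=\rho^i[C_{n-i}]$. In particular $G_n=\rho^n[C]$.
\end{lemma}

\begin{proof}
We first show, for $k\ge1$,
\begin{equation}\label{eq:onestep}
\{v\in C_k:\forall w\in C_k\,(v<w\to v\sqsubseteq_1w)\}=\rho[C_{k-1}].
\end{equation}
By Lemma~\ref{lem:levels}(b), $C_k$ consists of the left words with base in $C_{k-1}$. Let $X\in C_{k-1}$; then $\rho(X)\in C_k$. If $w\in C_k$ and $w>\rho(X)$, then $w$ is left and not below $\rho(X)$, so $\beta(w)\ge X$ and $\rho(X)\sqsubseteq_1w$ by Lemma~\ref{lem:spine}. Conversely, let $v\in C_k\setminus\rho[C_{k-1}]$. Then $v\ne\rho(\beta(v))$, so $\beta(v)<\operatorname{end}(v)$. Take $X'\in C_{k-1}$ above $\beta(v)$. Then $v<\rho(X')\in C_k$, but $v\not\sqsubseteq_1\rho(X')$, since the words differ at $\beta(v)$.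

Next, for $X\le X'$ in $W^{n-i}(L)$ with $i<n$, we have $\rho^i(X)\sqsubseteq_{i+1}\rho^i(X')$ if and only if $X\sqsubseteq_1X'$. This follows by applying $i$ times the equivalence $\rho(Z)\sqsubseteq_{j+1}\rho(Z')\iff Z\sqsubseteq_jZ'$ for $Z\le Z'$, which holds because $\rho(Z)\sqsubseteq_1\rho(Z')$. Hence, if $G_i=\rho^i[C_{n-i}]$, then $G_{i+1}$ is the image under $\rho^i$ of the set \eqref{eq:onestep} for $k=n-i$, which is $\rho^{i+1}[C_{n-i-1}]$.
\end{proof}

\section{Shifting witnesses below the cut}\label{sec:shift}

A partial isomorphism of $L$ that ignores $C$ may send an element of $C_n$ to an element above $C_n$. If that element is the witness of an existential quantifier, we must bring it back into $C_n$ without moving the parameters. For $n=1$ this is easy (Figure~\ref{fig:shift}): choose $Y\in C$ above the bases of the parameters and subtract $1$ from the value at $Y$ in every descendant of $\rho(Y)$. A word with base above $Y$ becomes a left word with base $Y$, so it lands in $C_1$. The price is that leftness is not preserved: a descendant of $\rho(Y)$ with value $1/2$ at $Y$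 becomes left. In general, each shift costs one level of leftness, and the $n$ levels pay for $n$ quantifier blocks.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[very thick] (0,0) -- (0,4.3) node[above] {value $0$ at $Y$ (spine)};
\draw (0,1.2) -- (-2.4,4.2);
\draw (0,1.2) -- (2.4,4.2) node[right] {value $1$ at $Y$};
\node[left] at (-0.75,1.9) {value $-1$ at $Y$};
\draw[dashed] (-4,2.6) -- (4,2.6);
\node[below] at (3.3,2.6) {ends in $C$};
\node[above] at (3.3,2.6) {ends in $L\setminus C$};
\fill (0,1.2) circle (1.6pt) node[below right] {$\rho(Y)$};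
\draw (0,0.5) -- (-2.6,1.2);
\fill (-2.6,1.2) circle (1.6pt) node[left] {$\tau=\Psi\tau$};
\draw (0,3.1) -- (-0.7,3.7);
\fill (-0.7,3.7) circle (1.6pt) node[above] {$\sigma$};
\draw (-1.52,3.1) -- (-2.8,3.7);
\fill (-2.8,3.7) circle (1.6pt) node[left] {$\Psi\sigma$};
\end{tikzpicture}
\caption{The tree $W^1(L)$ of words over $L$. The height of a word is its end, and the linear order is lexicographic, from left to right. The initial segment $C_1$ consists of the words that lie on the spine below the dashed cut or leave the spine to the left below it. The shift $\Psi$ at $Y\in C$ lowers the value at $Y$ by $1$ in all descendants of $\rho(Y)$. It moves $\sigma\notin C_1$ to $\Psi\sigma\in C_1$ and fixes $\tau$, which leaves the spine below $Y$.}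
\label{fig:shift}
\end{figure}

\begin{lemma}[Shift]\label{lem:shift}
Let $1\le r\le n$ and $Y\in C_{n-r}$. There is an automorphism $\Psi$ of $W^n(L)$ such that
\begin{enumerate}
\item[(1)] $\Psi\sigma=\sigma$ if $\sigma$ is $r$-left and $\beta^r(\sigma)<Y$;
\item[(2)] $\Psi\sigma\in C_n$ if $\sigma$ is $r$-left and $\beta^r(\sigma)>Y$;
\item[(3)] for $t\le r-1$, $\Psi\sigma$ is $t$-left if and only if $\sigma$ is $t$-left.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $i=n-r$ and $Y_s=\rho^s(Y)\in W^{i+s}(L)$. For $1\le s\le r$ we construct an automorphism $\Psi_s$ of $W^{i+s}(L)$ that is the identity outside $\mathrm{Des}(Y_s)$, and we let $\Psi=\Psi_r$.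

\emph{The case $s=1$.} The set $\mathrm{Des}(Y_1)$ consists of the words with end above $Y$ that vanish below $Y$. For such $\sigma$ let $\Psi_1\sigma$ be obtained by replacing the rational value $\sigma(Y)$ by $\sigma(Y)-1$. This permutes $\mathrm{Des}(Y_1)$. For two words in $\mathrm{Des}(Y_1)$ it changes neither the least difference, nor the order of the values there, nor the ends; so it preserves $<$ and, by \eqref{eq:prefix}, $\sqsubseteq_1$. Between a word in $\mathrm{Des}(Y_1)$ and a word outside, $<$ and $\sqsubseteq_1$ are preserved by Lemma~\ref{lem:des}. Since ends are unchanged, the $\sqsubseteq_{j+1}$ and $\lambda$ are preserved.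

\emph{From $s$ to $s+1$.} The natural candidate $W(\Psi_s)$ may move a word below $Y_{s+1}$, namely one that leaves the spine early and ends in $\mathrm{Des}(Y_s)$; this would violate (1). So we apply it only above $Y_{s+1}$ in the tree. The map $\Psi_s$ fixes all elements $\le Y_s$. Hence the automorphism $W(\Psi_s)$ fixes $Y_{s+1}=\rho(Y_s)$ by \eqref{eq:natural} and permutes $\mathrm{Des}(Y_{s+1})$. Let $\Psi_{s+1}$ be $W(\Psi_s)$ on $\mathrm{Des}(Y_{s+1})$ and the identity elsewhere. It preserves $\lambda$, and all relations between two words that are both inside or both outside $\mathrm{Des}(Y_{s+1})$. Let $\tau$ be outside and $\sigma$ inside. By Lemma~\ref{lem:des}, $<$ and $\sqsubseteq_1$ between them are preserved, and a relation $\sqsubseteq_{j+1}$ can hold between $\tau$ and $\sigma$, or between $\tau$ and $\Psi_{s+1}\sigma$, only in the direction from $\tau$ and only if $\tau\sqsubseteq_1Y_{s+1}$. In that case $\operatorname{end}(\tau)\le Y_s$ is fixed by $\Psi_s$, so $\operatorname{end}(\tau)\sqsubseteq_j\operatorname{end}(\sigma)$ if and only if $\operatorname{end}(\tau)\sqsubseteq_j\Psi_s(\operatorname{end}(\sigma))=\operatorname{end}(\Psi_{s+1}\sigma)$.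

(1) By Lemma~\ref{lem:levels}(a), $\sigma<Y_r$, so $\sigma\notin\mathrm{Des}(Y_r)$.

(2) We show by induction on $s$ that $\Psi_s\sigma\in C_{i+s}$ whenever $\sigma\in W^{i+s}(L)$ is $s$-left and $\beta^s(\sigma)>Y$. By Lemma~\ref{lem:levels}(c), $\sigma\in\mathrm{Des}(Y_s)$. For $s=1$ we have $\sigma(Y)=0$, so $\Psi_1\sigma$ has base $Y\in C_i$ with value $-1$. For $s>1$, $\Psi_s\sigma=W(\Psi_{s-1})\sigma$ is left with base $\Psi_{s-1}(\beta(\sigma))$, which lies in $C_{i+s-1}$ by induction. In both cases Lemma~\ref{lem:levels}(b) gives $\Psi_s\sigma\in C_{i+s}$.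

(3) We show by induction on $s$ that $\Psi_s$ preserves $t$-leftness in both directions for $t\le s-1$. For $t=0$ there is nothing to prove. For $t\ge1$ we have $s\ge2$, and $\Psi_s\sigma$ is either $\sigma$ or $W(\Psi_{s-1})\sigma$. The latter is left if and only if $\sigma$ is, and its base $\Psi_{s-1}(\beta(\sigma))$ is $(t-1)$-left if and only if $\beta(\sigma)$ is.
\end{proof}

\section{Coding into discretely ordered rings}\label{sec:rings}

Fix $n\ge0$ for the rest of the proof of Theorem~\ref{thm:coll}. For a linear order $L$ let $\mathbb J(L)$ be the disjoint union $\{b_1,b_2\}\cup L\cup W^n(L)$, ordered as the sum $\{b_1\}+\{b_2\}+L+W^n(L)$. For $n=0$ this is $\mathcal J(L)$ with two auxiliary points at the bottom. The remaining structure is recorded in sets $R_0,\dots,R_{n+2}$ of two-element subsets of $\mathbb J(L)$: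
\begin{align*}
R_0&=\emptyset,\\
R_i&=\{\{\sigma,\sigma'\}:\sigma,\sigma'\in W^n(L),\ \sigma<\sigma',\ \sigma\sqsubseteq_i\sigma'\}\qquad(1\le i\le n),\\
R_{n+1}&=\{\{l,\sigma\}:l\in L,\ \sigma\in W^n(L),\ \lambda(\sigma)=l\},\\
R_{n+2}&=\{\{b_1,\sigma\}:\sigma\in W^n(L)\}.
\end{align*}

We take a variable $T_j$ for each index $j$ and a variable $e_i$ for each relation, and we make $e_iT_jT_k$ divisible by all positive integers exactly when $j=k$ or $\{j,k\}\in R_i$. Precisely, for $J\subseteq\mathbb J(L)$ order the variables as $e_0<\dots<e_{n+2}$ followed by the $T_j$ $(j\in J)$ in the order of $J$. Compare two monomials by their exponents at the largest variable where the exponents differ. This is a linear order compatible with multiplication; its least element is $1$, and the next is $e_0$. Call a nonzero polynomial in $\mathbb Q[\bar e,T_J]$ positive if the coefficient of its largest (leading) monomial is positive; since leading terms multiply, this defines an ordered ring. A monomial is \emph{rigid} if it has degree at most $2$ or has the form $e_iT_jT_k$ with $j\ne k$ and $\{j,k\}\notin R_i$.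 Let $A_J$ be the set of polynomials in which every rigid monomial has an integer coefficient. The monomials of degree at most $2$ are declared rigid so that every divisor of a rigid monomial is rigid, which is what closure under products requires.

\begin{lemma}\label{lem:ring}
\begin{enumerate}
\item[(a)] $A_J$ is a discretely ordered ring, so $A_J^{\ge0}\models\mathbf{PA}^-$.
\item[(b)] If $j\in J$ exceeds all indices occurring in $f\in A_J$, then $f<T_j$. In particular $2T_k<T_j$ for $k<j$.
\item[(c)] If $J\subseteq J'$, then $A_J$ is an ordered subring of $A_{J'}$. If $J$ is an initial segment of $J'$, then $A_J^{\ge0}\subseteq_{\mathrm{end}}A_{J'}^{\ge0}$.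
\item[(d)] A bijection between index sets that respects the order and, in both directions, the $R_i$ induces an isomorphism of ordered rings fixing the $e_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A proper divisor of a rigid monomial has degree at most $2$, so it is rigid. The coefficient of a rigid monomial $\mu$ in $fg$ is a sum of products of coefficients of divisors of $\mu$, hence an integer. A positive non-constant element exceeds every integer, and the constants of $A_J$ are integers; so nothing lies strictly between $0$ and $1$. (b) Every monomial of $f$ is smaller than $T_j$. (c) Whether a monomial in the variables of $J$ is rigid does not depend on the ambient index set, so $A_J=A_{J'}\cap\mathbb Q[\bar e,T_J]$. Let $J$ be an initial segment of $J'$. A monomial that involves an index outside $J$ exceeds all monomials that do not. So a positive $f\in A_{J'}\setminus A_J$ exceeds all elements of $A_J$. (d) The bijection preserves the order of monomials and rigidity.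
\end{proof}

Now let $b_1,b_2\in J$ and work in $A_J^{\ge0}$ with the parameters $e_0,\dots,e_{n+2},T_{b_1},T_{b_2}$. We have $z\cdot z<e_0$ if and only if $z\in\mathbb N$, since the square of a non-constant element has leading monomial at least $e_0^2$. (So $\mathbb N$ is $\Delta_0$-definable and $I\Delta_0$ fails in these rings, in accordance with Theorem~\ref{thm:comp}(c).) Let $D(f)$ be the $\Delta_0$ formula
\[
\forall z<e_0\,\bigl(0<z\wedge z\cdot z<e_0\to\exists g\le f\ \ z\cdot g=f\bigr).
\]
It says that $f/z\in A_J$ for all positive integers $z$, that is, that no rigid monomial occurs in $f$.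

We do not try to define the set of variables $T_j$. Instead we define a set of representatives with an equivalence relation. Write
\[
x=x_0+\sum_j\alpha_jT_j+\sum_i\gamma_ie_i+(\text{terms of degree}\ge2),\qquad x_0,\alpha_j,\gamma_i\in\mathbb Z.
\]
Say that $x$ is a \emph{point} if $x>0$, $x_0=0$ and exactly one $\alpha_j$ is nonzero, and let $j(x)$ be this $j$. Each $T_j$ is a point with $j(T_j)=j$. The order of points does not reflect the order of indices: for $j<k$, the point $x=T_k^2-T_j$ has $j(x)=j$ but $x>T_k$. What is true is that the points with a given index cannot be small, by (c) below, and this suffices to define the order. Consider the $\Delta_0$ formulas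
\begin{align*}
\mathrm{Pt}(x)&:\quad x>0\wedge D(e_0x^2)\wedge\bigl(\neg D(e_0xT_{b_1})\vee\neg D(e_0xT_{b_2})\bigr),\\
x\sim y&:\quad\mathrm{Pt}(x)\wedge\mathrm{Pt}(y)\wedge D(e_0xy),\\
\mathrm{Less}(x,y)&:\quad\mathrm{Pt}(y)\wedge\exists x'\le2x\,\bigl(x'\sim x\wedge\forall y'\le x'\,\neg(y'\sim y)\bigr).
\end{align*}

\begin{lemma}\label{lem:code}
\begin{enumerate}
\item[(a)] $\mathrm{Pt}(x)$ holds if and only if $x$ is a point.
\end{enumerate}
Let $x,y$ be points.
\begin{enumerate}
\item[(b)] $D(e_ixy)$ holds if and only if $j(x)=j(y)$ or $\{j(x),j(y)\}\in R_i$. In particular, $x\sim y$ if and only if $j(x)=j(y)$.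
\item[(c)] $T_{j(x)}<2x$.
\item[(d)] $\mathrm{Less}(x,y)$ holds if and only if $j(x)<j(y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x_0\ne0$, the rigid monomial $e_0$ occurs in $e_0x^2$ with coefficient $x_0^2$, so $D(e_0x^2)$ fails. Let $x_0=0$. Then all monomials of $e_0x^2$ and $e_0xT_b$ have degree at least $3$, and since $R_0=\emptyset$ the rigid parts are $\sum_{j<k}2\alpha_j\alpha_k\,e_0T_jT_k$ and $\sum_{j\ne b}\alpha_j\,e_0T_jT_b$. The first vanishes if and only if at most one $\alpha_j$ is nonzero. The second vanishes for both $b=b_1$ and $b=b_2$ if and only if all $\alpha_j$ are zero; this is why there are two auxiliary points.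

(b) All monomials of $e_ixy$ have degree at least $3$. Among those of degree $3$, the only one with two factors $T$ is $e_iT_{j(x)}T_{j(y)}$, and its coefficient is nonzero.

(c) Either $T_{j(x)}$ is the leading monomial of $x$, with integer coefficient $\alpha\ge1$, and $2x-T_{j(x)}$ has leading coefficient $2\alpha-1>0$; or the leading monomial of $x$ is larger than $T_{j(x)}$.

(d) If $j(x)<j(y)$, take $x'=T_{j(x)}<2x$: every $y'\sim y$ satisfies $2y'>T_{j(y)}>2x'$, so $y'>x'$. If $j(x)=j(y)$, then for any $x'\sim x$ the element $y'=x'$ satisfies $y'\sim y$. If $j(x)>j(y)$, any $x'\sim x$ satisfies $2x'>T_{j(x)}>2T_{j(y)}$, so $y'=T_{j(y)}$ lies below $x'$.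
\end{proof}

Put $A(L)=A_{\mathbb J(L)}$. For $F\subseteq L$ we have $\mathbb J(F)\subseteq\mathbb J(L)$ with the induced order and relations, so $A(F)\subseteq A(L)$. An order isomorphism $p\colon F\to F'$ induces $A(p)\colon A(F)\to A(F')$ through the bijection $\mathrm{id}_{\{b_1,b_2\}}\cup p\cup W^n(p)$. The properties of $W^n$ carry over: $A(q\circ p)=A(q)\circ A(p)$, $A(\mathrm{id})=\mathrm{id}$, $p\subseteq q$ implies $A(p)\subseteq A(q)$, and by \eqref{eq:finite} $A(L)$ is the union of the countable rings $A(F)$ with $F\subseteq L$ finite.

\section{The transfer lemma}\label{sec:transfer}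

In this section $L,L'$ are arbitrary dense linear orders without endpoints, and $C\subseteq L$, $C'\subseteq L'$ are nonempty initial segments without maximum. Let
\[
J(L,C)=\{b_1,b_2\}\cup L\cup C_n,\qquad M(L,C)=A_{J(L,C)}^{\ge0}.
\]
Then $J(L,C)$ is an initial segment of $\mathbb J(L)$, so $M(L,C)\subseteq_{\mathrm{end}}A(L)^{\ge0}$. We want to show that the maps $A(p)$ preserve $\Sigma_n$ formulas between $M(L,C)$ and $M(L',C')$, however $p$ relates to the cuts. The induction composes $W^n(p)$ with shifts, on either side, so we need a larger class of maps.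

For $0\le r\le n$ let $\mathrm{Aut}_r(L)$ be the group of automorphisms of $W^n(L)$ that preserve $t$-leftness in both directions for all $t\le r$. An \emph{$r$-good map} from $L$ to $L'$ is given by an order isomorphism $p\colon F\to F'$ between finite sets $F\subseteq L$, $F'\subseteq L'$ and by $\Theta\in\mathrm{Aut}_r(L)$, $\Theta'\in\mathrm{Aut}_r(L')$; it is the map
\[
\varphi=\Theta'\circ W^n(p)\circ\Theta\colon\ \Theta^{-1}[W^n(F)]\longrightarrow\Theta'[W^n(F')].
\]
It preserves, in both directions, $<$, all $\sqsubseteq_j$, and $t$-leftness for $t\le r$, and $\lambda(\varphi\sigma)=p(\lambda(\sigma))$. Therefore $\mathrm{id}_{\{b_1,b_2\}}\cup p\cup\varphi$ respects the order and the $R_i$, and it induces an isomorphism $\hat\varphi$ from the subring of $A(L)$ with index set $\{b_1,b_2\}\cup F\cup\operatorname{dom}\varphi$ onto the subring of $A(L')$ with index set $\{b_1,b_2\}\cup F'\cup\operatorname{ran}\varphi$. We note: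
\begin{enumerate}
\item[(G1)] $\varphi=W^n(p)$ is $n$-good, with $\hat\varphi=A(p)$.
\item[(G2)] The inverse of an $r$-good map is $r$-good.
\item[(G3)] Every $r$-good map extends to an $r$-good map $\varphi_1$ such that the domain, or the range, of $\hat\varphi_1$ contains given finitely many elements.
\end{enumerate}
For (G3), by (G2) it suffices to treat the domain. By \eqref{eq:finite} choose a finite $F_1\supseteq F$ that contains the indices from $L$ of the given elements and such that $\Theta\sigma\in W^n(F_1)$ for their indices $\sigma$ from $W^n(L)$. Extend $p$ to $F_1$, which is possible because $L'$ is dense without endpoints, and keep $\Theta,\Theta'$.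

\begin{lemma}[Transfer]\label{lem:transfer}
Let $0\le r\le n$, let $\varphi$ be $r$-good, and let $\bar f\in M(L,C)$ lie in the domain of $\hat\varphi$ with $\hat\varphi(\bar f)\in M(L',C')$. Then for every $\Sigma_r$ formula $\psi$,
\[
M(L,C)\models\psi(\bar f)\iff M(L',C')\models\psi(\hat\varphi(\bar f)).
\]
\end{lemma}

\begin{proof}
Induction on $r$. Let $r=0$. By (G3) the maps $\hat\varphi$ for $0$-good $\varphi$, restricted to non-negative elements, form a back-and-forth system between $A(L)^{\ge0}$ and $A(L')^{\ge0}$, so they preserve all formulas between these structures. A $\Delta_0$ formula has the same truth value in $M(L,C)$ as in its end extension $A(L)^{\ge0}$, and in $M(L',C')$ as in $A(L')^{\ge0}$.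

Let $r\ge1$, $\psi=\exists\bar x\,\chi$ with $\chi\in\Pi_{r-1}$. By (G2) it suffices to prove the implication from right to left. Let $\bar y\in M(L',C')$ with $M(L',C')\models\chi(\bar y,\hat\varphi(\bar f))$. Extend $\varphi$ so that $\bar y$ is in the range of $\hat\varphi$, and put $\bar x^\circ=\hat\varphi^{-1}(\bar y)\in A(L)^{\ge0}$. This tuple may lie above $M(L,C)$, and we shift it down. Let $I_f$ and $I_x$ be the finite sets of indices from $W^n(L)$ that occur in $\bar f$ and in $\bar x^\circ$. We have $I_f\subseteq C_n$ and $\varphi[I_x]\subseteq C'_n$. By Lemma~\ref{lem:levels}(b) the elements of $C_n$ and $C'_n$ are $r$-left, and $\varphi$ preserves $r$-leftness; so all elements of $I_f\cup I_x$ are $r$-left. Since $C_{n-r}$ has no last element, there is $Y\in C_{n-r}$ above all those $\beta^r(\sigma)$, $\sigma\in I_f\cup I_x$, that lie in $C_{n-r}$. Let $\Psi$ be the shift of Lemma~\ref{lem:shift} for $Y$, and let $\sigma\in I_f\cup I_x$.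
\begin{itemize}
\item If $\beta^r(\sigma)\in C_{n-r}$, then $\sigma\in C_n$ by Lemma~\ref{lem:levels}(b) and $\Psi\sigma=\sigma$ by (1). All $\sigma\in I_f$ are of this kind.
\item Otherwise $\beta^r(\sigma)>Y$, as $C_{n-r}$ is an initial segment, and $\Psi\sigma\in C_n$ by (2).
\end{itemize}
Let $\hat\Psi$ be the automorphism of $A(L)$ induced by $\Psi$ on $W^n(L)$ and the identity on $\{b_1,b_2\}\cup L$. Then $\hat\Psi(\bar f)=\bar f$ and $\bar x:=\hat\Psi(\bar x^\circ)\in M(L,C)$. By (3), $\Psi\in\mathrm{Aut}_{r-1}(L)$, so $\varphi_1=\varphi\circ\Psi^{-1}=\Theta'\circ W^n(p)\circ(\Theta\circ\Psi^{-1})$ is $(r-1)$-good, and $\hat\varphi_1(\bar x)=\bar y$, $\hat\varphi_1(\bar f)=\hat\varphi(\bar f)$. The induction hypothesis, applied to $\neg\chi$, gives $M(L,C)\models\chi(\bar x,\bar f)$.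
\end{proof}

The hypothesis of $r$-goodness enters only to make the elements of $I_x$ $r$-left. It cannot be dropped there: for $n=r=1$, a word that leaves the spine to the right below $Y$ lies above $C_1$ and is fixed by the shift at $Y$.

\section{Proof of Theorem~\ref{thm:coll}}\label{sec:main}

Let $C,L,L',a$ be as in Section~\ref{sec:idea}, and put
\[
M=M(L,C),\qquad K=M(L',C).
\]
Both are models of $\mathbf{PA}^-$ by Lemma~\ref{lem:ring}(a). For $c\in C$ let $t^c=T_{\rho^n(c)}$. By \eqref{eq:natural}, $\rho^n(c)$ is the same element in $W^n(\{c\})\subseteq W^n(L)\subseteq W^n(L')$; in particular $t^c\in A(\{c\})$. Since $\rho^n[C]$ is cofinal in $C_n$, which has no last element, Lemma~\ref{lem:ring}(b) shows that $c\mapsto t^c$ is increasing and cofinal both in $M$ and in $K$.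

\subsection*{$M$ is cofinal and $\Delta_0$-elementary in $K$}
The set $C_n$ computed in $W^n(L)$ is the intersection of $W^n(L)$ with $C_n$ computed in $W^n(L')$, because both are defined by comparison with the same elements $\rho^n(c)$. So $J(L,C)\subseteq J(L',C)$ with the induced order and relations, and $M$ is a substructure of $K$, cofinal by means of the $t^c$. Given $\bar f\in M$, choose a finite $F\subseteq L$ with $\bar f\in A(F)$ and regard $p=\mathrm{id}_F$ as a partial map from $L$ to $L'$. Then $A(p)\bar f=\bar f$, so by (G1) and Lemma~\ref{lem:transfer} the tuple $\bar f$ satisfies the same $\Sigma_n$ formulas, in particular the same $\Delta_0$ formulas, in $M$ and in $K$.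

\subsection*{Collection fails in $K$}
We translate Lemma~\ref{lem:define}, for $C_n\subseteq W^n(L')$, into $K$. Let
\begin{align*}
\Gamma_0(y)&:\quad\mathrm{Pt}(y)\wedge\neg(y\sim T_{b_1})\wedge D(e_{n+2}yT_{b_1}),\\
\Gamma_i(y)&:\quad\Gamma_{i-1}(y)\wedge\forall w\,\bigl(\neg\Gamma_{i-1}(w)\vee\neg\mathrm{Less}(y,w)\vee D(e_iyw)\bigr)\qquad(1\le i\le n).
\end{align*}
By induction $\Gamma_i\in\Pi_i$. We claim that $K\models\Gamma_i(y)$ if and only if $y$ is a point with $j(y)\in G_i$. For $i=0$, Lemma~\ref{lem:code}(b) shows that $\Gamma_0(y)$ says $\{j(y),b_1\}\in R_{n+2}$, that is, $j(y)\in W^n(L')\cap J(L',C)=C_n$. For $i\ge1$, as $w$ ranges over the solutions of $\Gamma_{i-1}$, the index $j(w)$ ranges over all of $G_{i-1}$; and if $j(y)<j(w)$ lie in $C_n$, then $D(e_iyw)$ says $j(y)\sqsubseteq_ij(w)$. This proves the claim. So $\Gamma_n(y)$ says that $y$ is a point with $j(y)\in\rho^n[C]$. Let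
\begin{align*}
\mathrm{Pre}(x)&:\quad\mathrm{Pt}(x)\wedge\neg(x\sim T_a)\wedge\neg(x\sim T_{b_1})\wedge\neg(x\sim T_{b_2}),\\
\theta(x,y)&:\quad\neg\mathrm{Pre}(x)\vee\bigl(\Gamma_n(y)\wedge D(e_{n+1}xy)\bigr).
\end{align*}
The formula $\theta$ is $\Pi_n$, and its only parameter outside $M$ is $T_a$. We verify \eqref{eq:nf} with $u=T_a$.

Let $x<T_a$. If $\mathrm{Pre}(x)$ fails, any $y$ is a witness. Otherwise $T_{j(x)}<2x<2T_a$, so $j(x)\le a$ by Lemma~\ref{lem:ring}(b). As $j(x)\ne a,b_1,b_2$, the index $c=j(x)$ lies in $C$ by (O3), and $y=t^c$ is a witness because $\lambda(\rho^n(c))=c$.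

Given $v\in K$, choose $c\in C$ with $t^c>2v$ and let $x=T_c<T_a$, which satisfies $\mathrm{Pre}$. If $\theta(x,y)$ holds, then $j(y)=\rho^n(c')$ for some $c'\in C$. This index differs from the index $c\in L'$, so $D(e_{n+1}xy)$ gives $c=\lambda(\rho^n(c'))=c'$. Hence $2y>t^c>2v$, and $x$ has no witness below $v$.

\subsection*{Collection holds in $M$}
Suppose not. By Lemma~\ref{lem:nf} there are $\theta\in\Pi_n$ and $\bar u,\bar z\in M$ with
\begin{equation}\label{eq:total}
M\models\forall\bar x<\bar u\,\exists\bar y\,\theta(\bar x,\bar y,\bar z),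
\end{equation}
and for each $\xi<\omega_1$ a tuple $\bar x_\xi<\bar u$ in $M$ with $M\models\neg\theta(\bar x_\xi,\bar y,\bar z)$ for all $\bar y<t^{c_\xi}$. We construct one $\bar x^*$ that contradicts \eqref{eq:total}.

\emph{Uniformizing the $\bar x_\xi$.} Fix a finite $F_0\subseteq L$ with $\bar u,\bar z\in A(F_0)$. For each $\xi$ choose $F_\xi=\{l^\xi_1<\dots<l^\xi_{r_\xi}\}\subseteq L$ with $\bar x_\xi\in A(F_\xi)$. Let $\kappa_\xi\colon\{1,\dots,r_\xi\}\to F_\xi$ be the increasing enumeration and $\tilde x_\xi=A(\kappa_\xi)^{-1}(\bar x_\xi)$, the \emph{shape} of $\bar x_\xi$. Since each ring $A(\{1,\dots,r\})$ is countable, there is an uncountable $\Xi\subseteq\omega_1$ on which the following are constant: $r_\xi=r$; $\tilde x_\xi=\tilde x$; the number $s$ with $l^\xi_j\in C\iff j\le s$; and, for each $j\le r$ and $e\in F_0$, which of $l^\xi_j<e$, $l^\xi_j=e$, $l^\xi_j>e$ holds. Let $q\le s$ be maximal such that for some $d\in C$ the set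
\[
\Xi_1=\{\xi\in\Xi:l^\xi_j\le d\text{ for all }j\le q\}
\]
is uncountable ($q=0$ qualifies), and fix such $d$ and $\Xi_1$. If $q<s$, maximality implies that $\{\xi\in\Xi_1:l^\xi_{q+1}\le d'\}$ is countable for every $d'\in C$. The coordinates $j\le q$, $q<j\le s$ and $j>s$ correspond to cases (1), (2) and (3) of Section~\ref{sec:idea}.

\emph{The limit tuple.} Fix $\xi_1\in\Xi_1$ and let $l^*_j=l^{\xi_1}_j$ for $j\le q$ and for $j>s$. Choose $l^*_{q+1}<\dots<l^*_s$ in $L\setminus C$ below all elements of the finite set $(F_0\setminus C)\cup\{l^*_j:j>s\}$. This is possible because $L\setminus C$ is nonempty without least element, and it is the step that is unavailable in $L'$ when $a\in F_0$. Then $l^*_1<\dots<l^*_r$. Let $\kappa^*\colon\{1,\dots,r\}\to F^*$ be the increasing enumeration of these points and $\bar x^*=A(\kappa^*)(\tilde x)\in A(L)^{\ge0}$.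

\emph{No $\bar y$ is a witness for $\bar x^*$.} Let $\bar y\in M$. Choose $d'\in C$ above $d$ and above $F_0\cap C$ with $\bar y<t^{d'}$. Choose $\xi\in\Xi_1$ with $c_\xi>d'$ and, if $q<s$, $l^\xi_{q+1}>d'$; all but countably many $\xi\in\Xi_1$ qualify. Define
\[
p\colon F_0\cup\{d'\}\cup F^*\to F_0\cup\{d'\}\cup F_\xi
\]
as the identity on $F_0\cup\{d'\}$ and by $l^*_j\mapsto l^\xi_j$. It is a well-defined order isomorphism, because $l^*_j$ and $l^\xi_j$ are numbered increasingly and have the same position, equality included, relative to each point of $F_0\cup\{d'\}$: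
\begin{itemize}
\item for $j\le q$ and $j>s$, the positions relative to $F_0$ agree since $\xi,\xi_1\in\Xi$; both points are $\le d<d'$ if $j\le q$, and both lie outside $C$, hence above $d'$, if $j>s$;
\item for $q<j\le s$, both points lie strictly above $d'$, hence above $F_0\cap C$, and strictly below $F_0\setminus C$: $l^\xi_j$ because it lies in $C$, and $l^*_j$ by choice.
\end{itemize}
The map $A(p)$ is the identity on $A(F_0\cup\{d'\})$, so it fixes $\bar u,\bar z,t^{d'}$; and $p\circ\kappa^*=\kappa_\xi$ gives $A(p)(\bar x^*)=\bar x_\xi$. From $\bar x_\xi<\bar u$ we get $\bar x^*<\bar u$, and so $\bar x^*\in M$ because $M\subseteq_{\mathrm{end}}A(L)^{\ge0}$. Extend $p$ so that $\bar y$ is in the domain of $A(p)$. Then $0\le A(p)(\bar y)<t^{d'}<t^{c_\xi}$, so $A(p)(\bar y)\in M$ and $M\models\neg\theta(\bar x_\xi,A(p)(\bar y),\bar z)$. By (G1) and Lemma~\ref{lem:transfer} with $r=n$, from $(L,C)$ to $(L,C)$, applied to the $\Sigma_n$ formula $\neg\theta$, we obtain $M\models\neg\theta(\bar x^*,\bar y,\bar z)$.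

The tuple $\bar x^*$ was chosen before $\bar y$, so $\bar x^*<\bar u$ has no witness in $M$, contradicting \eqref{eq:total}. This proves Theorem~\ref{thm:coll}, and with it Theorems~\ref{thm:cof} and~\ref{thm:comp}(d).\hfill$\square$

\section{Induction restores collection}\label{sec:ind}

It remains to prove Theorem~\ref{thm:comp}(c). We use the following standard facts \cite{PK,HP}.
\begin{enumerate}
\item[(F1)] For $n\ge1$, $I\Delta_0+\mathbf{Coll}(\Sigma_{n+1})\vdash I\Sigma_n$ and $I\Sigma_n\vdash\exp$.
\item[(F2)] There is a $\Delta_0$ formula $t\in P$ such that $I\Sigma_n$ (for $n\ge1$), respectively $I\Delta_0+\exp$ (for $n=0$), proves the following for every formula $\chi(t)$, with parameters, obtained from $\Sigma_n$ formulas by Boolean operations and bounded quantification: for each $w$ there is $P\le2^w$ with $\forall t<w\,(t\in P\leftrightarrow\chi(t))$.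
\end{enumerate}
As pairing function take the term $\langle x,y\rangle=(x+y)^2+y$. In $\mathbf{PA}^-$ it is monotone in each argument, satisfies $x,y\le\langle x,y\rangle$, and is injective, since $(x+y)^2\le\langle x,y\rangle<(x+y+1)^2$ determines $x+y$. Iterating gives terms $\langle x_1,\dots,x_k\rangle$ with the same properties.

\begin{proof}[Proof of Theorem~\ref{thm:comp}(c)]
By (F1), $M$ satisfies $\exp$ and the theory named in (F2). The induction axiom for $\delta\in\Delta_0$ can be written $\forall\bar z\,\forall x\,[\neg\delta(0)\vee\exists x'(\delta(x')\wedge\neg\delta(x'+1))\vee\delta(x)]$, which is $\Pi_2$; so $K\models I\Delta_0$ by part (a). Also $M,K\models U_n$ by (a).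

Let $\theta\in\Pi_n$, $\bar u,\bar z_0\in K$ and $K\models\forall\bar x<\bar u\,\exists\bar y\,\theta(\bar x,\bar y,\bar z_0)$. By Lemma~\ref{lem:nf} it suffices to bound the witnesses. The difficulty is that $\bar z_0$ need not lie in $M$. So we let the parameter vary, treating $s=\langle\bar x,\bar z\rangle$ as one argument below a bound $b\in M$. Many $s<b$ have no witness, so collection in $M$ gives no bound directly. Instead we find in $M$ a code for a comparison ``$s$ receives a witness no later than $s'$\,'' and use it in $K$. Let
\[
\theta'(s,y):\quad\exists\bar y\le y\,\exists\bar x,\bar z\le s\,\bigl(s=\langle\bar x,\bar z\rangle\wedge\theta(\bar x,\bar y,\bar z)\bigr).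
\]
It is monotone in $y$, and by Lemma~\ref{lem:bq} it is equivalent in $U_n$ to a $\Pi_n$ formula. Choose $b\in M$ above $\langle\bar u,\bar z_0\rangle$. Write $s\preceq_Ps'$ for $\langle s,s'\rangle\in P$, and let $Q(P,v)$ be the conjunction of the $\Delta_0$ statement that $\preceq_P$ is total and transitive on $[0,b)$ with
\[
\forall s,s'<b\ \forall y\le v\,\bigl(s\preceq_Ps'\wedge\theta'(s',y)\to\theta'(s,y)\bigr).
\]
In $U_n$, $\neg Q$ is equivalent to a $\Sigma_{n+1}$ formula, so $\forall v\,Q(P,v)$ is equivalent to a $\Pi_{n+1}$ formula. Also $Q(P,v)$ implies $Q(P,v')$ for $v'\le v$.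

Work in $M$, and put $w=\langle b,b\rangle$, $B=2^w+1$. For each $v$ there is $P_v<B$ with $Q(P_v,v)$. Indeed, the relation $\forall y\le v\,(\theta'(s',y)\to\theta'(s,y))$ between $s$ and $s'$ is transitive. It is total: otherwise there are $y_1,y_2$ with $\theta'(s',y_1)$, $\neg\theta'(s,y_1)$, $\theta'(s,y_2)$, $\neg\theta'(s',y_2)$, and monotonicity excludes both $y_1\le y_2$ and $y_2\le y_1$. By (F2) the set of $\langle s,s'\rangle$ with $s,s'<b$ in this relation has a code $P_v\le2^w$. The relation with $y$ unbounded is too complex for (F2); we obtain a code that works for all $v$ from collection instead. If $\forall P<B\,\exists v\,\neg Q(P,v)$, then $\mathbf{Coll}(\Sigma_{n+1})$ gives $v_0$ with $\forall P<B\,\exists v<v_0\,\neg Q(P,v)$, hence $\neg Q(P,v_0)$ for all $P<B$, contradicting $Q(P_{v_0},v_0)$. So there is $P\in M$ with $M\models\forall v\,Q(P,v)$, and by (a) $K\models\forall v\,Q(P,v)$.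

Work in $K$. The set $X=\{\langle\bar x,\bar z_0\rangle:\bar x<\bar u\}\subseteq[0,b)$ is $\Delta_0$-definable, and we may assume that it is nonempty. By $\Delta_0$ induction on $w'\le b$, the set $X\cap[0,w')$ is empty or has a $\preceq_P$-greatest element: when a new element $w'\in X$ is added to a set with greatest element $s$, either $w'\preceq_Ps$ and $s$ remains greatest, or $s\preceq_Pw'$ and $w'$ is greatest by transitivity. Let $s_0$ be $\preceq_P$-greatest in $X$. By hypothesis there is $y_0$ with $\theta'(s_0,y_0)$. Then $Q(P,y_0)$ gives $\theta'(s,y_0)$ for all $s\in X$, and by injectivity of the tupling term every $\bar x<\bar u$ has a witness $\bar y<y_0+1$ for $\theta(\bar x,\bar y,\bar z_0)$.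
\end{proof}

\begin{thebibliography}{9}

\bibitem{HP}
H\'ajek and Pudl\'ak, \emph{Metamathematics of First-Order Arithmetic}, Chapter~I.

\bibitem{KM}
Taishi Kurahashi and Yoshiaki Minami, \emph{On collection schemes and Gaifman's splitting theorem}, arXiv:2402.09255 (2024).

\bibitem{PK}
Paris and Kirby, 1978.

\end{thebibliography}
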